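# Barycentric subdivisions as nerves of good covers

## A tripod, four intervals, and seven intervals

Let $Y$ be the tripod: a vertex $v$ joined by edges $e_i=vw_i$ to three leaves $w_1,w_2,w_3$. Put the four open intervals
$$U_v=(0,10),\qquad U_{w_1}=(1,2),\qquad U_{w_2}=(4,5),\qquad U_{w_3}=(7,8)$$
on the line. The only pairs that meet are $U_v,U_{w_i}$, and no three of the intervals have a common point. So the intersection pattern of these intervals is exactly $Y$. Yet $Y$ does not embed in the line: each of the three edges would occupy a nondegenerate interval starting at the image of $v$, on one of only two sides, so two of them would overlap. The pattern missed this because one large interval swallowed the center of the tripod.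

Let us ask for more. Give every vertex *and every edge* of $Y$ its own open interval, seven in all, such that $U_{e_i}$ meets $U_v$ and $U_{w_i}$ and there are no other intersections. For a single edge $e=ab$ this can be done: $U_a=(0,2)$, $U_e=(1,4)$, $U_b=(3,5)$. For the tripod it cannot. The intervals $U_{w_1},U_{w_2},U_{w_3}$ are pairwise disjoint; relabel them so that this is their order from left to right. The set
$$I=U_{e_1}\cup U_v\cup U_{e_3}\tag{1}$$
is an interval, since $U_v$ meets both $U_{e_1}$ and $U_{e_3}$. It meets $U_{w_1}$ and $U_{w_3}$, so it contains everything between a point of $U_{w_1}$ and a point of $U_{w_3}$, in particular all of $U_{w_2}$. But $U_{w_2}$ is disjoint from $U_{e_1}$, $U_v$ and $U_{e_3}$, a contradiction.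

So on this example the refined pattern, with one set for every face, detects embeddability. Here is the general setting. All complexes are finite (and nonempty) and $d\ge1$ is an integer.

**Definition (good cover, nerve).** A *good cover* in $\mathbb R^d$ is a finite collection $\mathcal U=\{U_1,\dots,U_n\}$ of open contractible subsets of $\mathbb R^d$ such that the intersection of any subcollection is contractible or empty. Its *nerve* is the simplicial complex on $\{1,\dots,n\}$ whose simplices are the sets $\sigma$ with $\bigcap_{i\in\sigma}U_i\ne\emptyset$. A complex is *topologically $d$-representable* if it is isomorphic to the nerve of a good cover in $\mathbb R^d$.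

**Definition (barycentric subdivision).** The vertices of $\operatorname{sd}K$ are the nonempty faces of $K$; its simplices are the chains $\sigma_1\subsetneq\dots\subsetneq\sigma_k$ of nonempty faces. We write $\operatorname{sd}^mK$ for the $m$-fold iterate.

**Definition (PL embeddable).** $K$ is *PL embeddable* into $\mathbb R^d$ if some subdivision of $K$ has a linear (geometric) embedding into $\mathbb R^d$; equivalently, if there is an injective PL map $|K|\to\mathbb R^d$.

The four intervals show that $Y$ is topologically 1-representable; the argument with (1) shows that $\operatorname{sd}Y$, a spider with three legs of length two, is not. M. Tancer and D. Tonkonog, "Good covers are algorithmically unrecognizable", arXiv:1205.6082 (2012), is the source of the following problem: *is $K$ PL embeddable into $\mathbb R^d$ if and only if $\operatorname{sd}K$ is topologically $d$-representable?* The answer is no, by the following theorem.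

**Theorem 1.** Let $d\ge4$ and $k\in\{d-1,d\}$. There is a $k$-dimensional finite complex $K$ that is not PL embeddable into $\mathbb R^d$, although $\operatorname{sd}^mK$ is topologically $d$-representable for every $m\ge1$ (in particular $\operatorname{sd}K$ is).

So finer barycentric subdivisions do not help. Part of the equivalence survives.

**Theorem 2.**

- (a) For all $d\ge1$: if $K$ is PL embeddable into $\mathbb R^d$, then $\operatorname{sd}K$ is topologically $d$-representable.
- (b) For $d=1,2$ and every $K$: $K$ is PL embeddable into $\mathbb R^d$ if and only if $\operatorname{sd}K$ is topologically $d$-representable.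
- (c) The same equivalence holds for all $d$ and $K$ with $2d\ge3(\dim K+1)$. It also holds, with both sides false, if $\dim K>d$.

The cases $d=3$ with $\dim K\in\{2,3\}$, and $d\ge4$ with $\frac{2d-3}3<\dim K<d-1$, are not decided here.

## Open stars, and covers from embeddings

For a complex $L$ and a simplex $\tau\in L$, let $\operatorname{ost}(\tau,L)\subset|L|$ be the set of points whose barycentric coordinates at all vertices of $\tau$ are positive. For instance, if $L$ is a path with vertices $a,b,c$, then $\operatorname{ost}(b,L)$ is the path without $a$ and $c$, and $\operatorname{ost}(ab,L)$ is the open edge $ab$.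

**Lemma 1.** $\operatorname{ost}(\tau,L)$ is open in $|L|$ and contractible. For a nonempty set $\tau$ of vertices, $\bigcap_{v\in\tau}\operatorname{ost}(v,L)$ equals $\operatorname{ost}(\tau,L)$ if $\tau\in L$ and is empty otherwise.

*Proof.* Openness holds because barycentric coordinates are continuous. If $x\in\operatorname{ost}(\tau,L)$ lies in the open simplex $\eta$, then $\tau\subset\eta$, and the segment from $x$ to the barycenter of $\tau$ lies in the closed simplex $\eta$ with positive coordinates at $\tau$ throughout. So the set is star-shaped about that barycenter. If $x$ lies in $\operatorname{ost}(v,L)$ for all $v\in\tau$, its carrier contains $\tau$, so $\tau\in L$. $\square$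

Hence the open stars of vertices cover $|L|$ with nerve $L$. To prove Theorem 2(a) we only have to thicken them to open sets of $\mathbb R^d$.

**Proof of Theorem 2(a).** Let $g:|K|\to\mathbb R^d$ be a PL embedding and $L=\operatorname{sd}K$.

**Step 1: a retraction of a neighborhood.** Take a $d$-simplex $B$ with $g(|K|)\subset\operatorname{int}B$ and a triangulation $T$ of $B$ in which $g(|K|)$ underlies a *full* subcomplex $Q$, meaning that every simplex of $T$ with all vertices in $Q$ belongs to $Q$. (Take any triangulation with $g(|K|)$ as a subcomplex and subdivide barycentrically.) Let $N$ be the union of $\operatorname{ost}(v,T)$ over the vertices $v$ of $Q$. It is open in $B$. An open simplex of $T$ that meets $\partial B$ lies in a proper face of $B$, together with its closure; since the vertices of $Q$ are in $\operatorname{int}B$, we get $N\subset\operatorname{int}B$, so $N$ is open in $\mathbb R^d$. Let $q:N\to|Q|$ restrict the barycentric coordinates of a point to the vertices of $Q$ and normalize. The restricted vector is nonzero on $N$, and by fullness the vertices of $Q$ in a simplex of $T$ span a simplex of $Q$. So $q$ is a well-defined continuous retraction.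

**Step 2: the cover.** For a vertex $v$ of $L$ put $U_v=q^{-1}(g(\operatorname{ost}(v,L)))$, an open set. By Lemma 1, $\bigcap_{v\in\tau}U_v$ is $q^{-1}(g(\operatorname{ost}(\tau,L)))$ if $\tau\in L$, which is nonempty because $q$ is onto, and is empty otherwise. So the nerve is $L$.

**Step 3: contractibility.** On the point $(1-u)x+u\,q(x)$ the coordinates at $Q$ are a positive multiple of those of $x$. So $q$ is constant on the segment from $x$ to $q(x)$, and these segments deformation retract $q^{-1}(Z)$ onto $Z$ for every $Z\subset|Q|$. With $Z=g(\operatorname{ost}(\tau,L))$, which is contractible, we are done. $\square$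

## From a cover back to a map

The sensible attempt at the converse is to read a map $|K|\to\mathbb R^d$ off the cover and then make it injective. The first half works.

**Definition (deleted product).** $\tilde K=\bigcup\{\sigma\times\tau:\ \sigma,\tau\in K\text{ nonempty},\ \sigma\cap\tau=\emptyset\}\subset|K|^2$, with the involution $(x,y)\mapsto(y,x)$. A $\mathbb Z_2$-map to $S^{d-1}$ is a continuous map that turns this involution into $z\mapsto-z$.

*Example.* For the boundary of a triangle $abc$ the cells are six edges such as $a\times bc$, forming the hexagon $(a,b),(a,c),(b,c),(b,a),(c,a),(c,b)$, and the swap exchanges opposite vertices. A $\mathbb Z_2$-map to $S^0$ would be constant on this connected space, hence not equivariant; so there is none.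

**Lemma 2.** Let $\{U_\sigma\}$, indexed by the nonempty faces $\sigma$ of $K$, be a good cover in $\mathbb R^d$ with nerve $\operatorname{sd}K$. So $U_\sigma\cap U_{\sigma'}=\emptyset$ unless $\sigma,\sigma'$ are comparable.

- (i) $H_i(A)=0$ for every subcomplex $A\subset K$, every $i\ge d$ and all coefficients. Moreover $\dim K\le d$.
- (ii) There is a continuous $f:|K|\to\mathbb R^d$ with $f(\sigma)\cap f(\sigma')=\emptyset$ whenever $\sigma\cap\sigma'=\emptyset$.
- (iii) There is a $\mathbb Z_2$-map $\tilde K\to S^{d-1}$.
- (iv) If $G$ is a complex and $|G|$ is homeomorphic to a subset of $|K|$, there is a $\mathbb Z_2$-map $\tilde G\to S^{d-1}$.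

*Proof.* (i) The sets $U_\sigma$ with $\sigma\in A$ form a good cover with nerve $\operatorname{sd}A$. By the nerve theorem their union is homotopy equivalent to $|A|$. The union is open in $\mathbb R^d$, so its homology vanishes in degrees $\ge d$. If $K$ had a $(d+1)$-simplex, its boundary $A\cong S^d$ would have $H_d(A)\neq0$.

(ii) Let $L=\operatorname{sd}K$ and $U_\tau=\bigcap_{\rho\in\tau}U_\rho$ for a simplex $\tau$ of $L$; these sets are contractible, and $\tau\subset\tau'$ gives $U_{\tau'}\subset U_\tau$. We define $f$ on $\operatorname{sd}L$, skeleton by skeleton, so that each simplex $[\tau_0\subset\dots\subset\tau_m]$ goes into $U_{\tau_0}$. A vertex $\tau_0$ goes to any point of $U_{\tau_0}$. A proper face of $[\tau_0\subset\dots\subset\tau_m]$ starts with some $\tau_j\supseteq\tau_0$, so it has been mapped into $U_{\tau_j}\subset U_{\tau_0}$; as $U_{\tau_0}$ is contractible, the map on the boundary extends. A face $\sigma$ of $K$ is the union of simplices of $\operatorname{sd}L$ whose $\tau_0$ is a chain of faces of $\sigma$, so $f(\sigma)\subset\bigcup_{\emptyset\ne\rho\subseteq\sigma}U_\rho$. If $\sigma\cap\sigma'=\emptyset$, nonempty faces $\rho\subseteq\sigma$ and $\rho'\subseteq\sigma'$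 are incomparable, so $U_\rho\cap U_{\rho'}=\emptyset$.

(iii) Take $(x,y)\mapsto\frac{f(x)-f(y)}{|f(x)-f(y)|}$.

(iv) Let $x\ne y$ in $|K|$, with coordinates $x_i,y_i$. Since $\sum x_i=\sum y_i$, both vectors $((x_i-y_i)^+)_i$ and $((y_i-x_i)^+)_i$ are nonzero. They have disjoint supports, contained in the supports of $x$ and $y$ respectively. Normalizing them gives a $\mathbb Z_2$-map $|K|^2\setminus\mathrm{diag}\to\tilde K$. An embedding $|G|\to|K|$ gives a $\mathbb Z_2$-map $\tilde G\to|K|^2\setminus\mathrm{diag}$, since points in disjoint faces are distinct. Compose $\tilde G\to|K|^2\setminus\mathrm{diag}\to\tilde K\to S^{d-1}$. $\square$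

**Proof of Theorem 2(c).** One direction is (a). If $\operatorname{sd}K$ is topologically $d$-representable and $2d\ge3(\dim K+1)$, Lemma 2(iii) gives a $\mathbb Z_2$-map $\tilde K\to S^{d-1}$. By Weber's theorem (C. Weber, *Plongements de polyèdres dans le domaine métastable*, Comment. Math. Helv. 42 (1967)), in this range such a map implies that $K$ PL embeds into $\mathbb R^d$. If $\dim K>d$, then $\operatorname{sd}K$ is not representable by Lemma 2(i), and $K$ is not embeddable because a simplex of dimension greater than $d$ does not embed linearly in $\mathbb R^d$. $\square$

**Proof of Theorem 2(b) for $d=1$.** Let $\operatorname{sd}K$ be topologically 1-representable. By Lemma 2(i), $H_1(A)=0$ for all subcomplexes $A$, so $K$ contains no cycle, hence no 2-simplex: $K$ is a forest. Contractible open subsets of $\mathbb R$ are open intervals, so the argument with (1) shows that no vertex has three edges. Thus $K$ is a disjoint union of paths and points and embeds in $\mathbb R^1$. The other direction is (a). $\square$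

In general the attempt stops after Lemma 2(ii). That map keeps *disjoint* faces apart, but the images of two faces with a common vertex may cross, and nothing in the cover controls this: a set $U_c$ attached to a vertex $c$ is contractible, but it need not be a ball, and what happens around $c$ is hidden inside it. This is where we find the counterexample. Let $S$ be a triangulated homology $(d-1)$-sphere (a manifold with the homology of $S^{d-1}$) that is not simply connected but bounds a contractible manifold $W\subset\mathbb R^d$. In the cone $c*S$, let $W$ play the role of the cone point. The nerve cannot tell $W$ from a ball, while an embedding would put $S$ into a $(d-1)$-sphere.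

## Contractible manifolds with non-simply-connected boundary

**Lemma 3.** For every $d\ge4$ there is a compact contractible PL $d$-manifold $W\subset\mathbb R^d$ (a codimension-0 PL submanifold) such that $\Sigma=\partial W$ is a homology $(d-1)$-sphere with $\pi_1(\Sigma)\ne1$.

*Proof.* **Step 1: the homology of the boundary is automatic.** Let $W$ be compact and contractible. It is orientable, and Lefschetz duality gives $H_{i+1}(W,\partial W)\cong H^{d-i-1}(W)$, which is $0$ for $i+1<d$ and $\mathbb Z$ for $i+1=d$. Since $\tilde H_*(W)=0$, the exact sequence of the pair gives $\tilde H_i(\partial W)\cong H_{i+1}(W,\partial W)$. So $\partial W$ is a homology $(d-1)$-sphere. It remains to find a contractible $W\subset\mathbb R^d$ with $\pi_1(\partial W)\ne1$.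

**Step 2: an acyclic 2-complex (for $d\ge5$).** The presentation complex of a group presentation has one vertex, a loop for each generator and a disc for each relation, and its fundamental group is the presented group; for $\langle s\mid s\rangle$ it is a disc. Let $P$ be a simplicial 2-complex homeomorphic to the presentation complex of
$$\langle s,t\mid s^3=t^5,\ t^5=(st)^2\rangle .$$
Abelianizing, $3s=5t=2s+2t$. From $3s=2s+2t$ we get $s=2t$, then $6t=5t$, so $t=s=0$ and $H_1(P)=0$. Since $\chi(P)=1-2+2=1$ and $H_2(P)$ is free, $H_2(P)=0$. So $P$ is acyclic. On the other hand $\pi_1(P)\ne1$: in $A_5$ let $t=(1\,2\,3\,4\,5)$, $u=(1\,2)(3\,4)$, $s=ut^{-1}$, where $t^{-1}$ is applied first. Then $1\mapsto5\mapsto5$, $5\mapsto4\mapsto3$, $3\mapsto2\mapsto1$, $2\mapsto1\mapsto2$, $4\mapsto3\mapsto4$, so $s=(1\,5\,3)$, and $st=u$. Hence $s^3=t^5=(st)^2=1$, and $\pi_1(P)$ has a nontrivial homomorphic image in $A_5$.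

**Step 3: the complement of $P$ (for $d\ge5$).** As $d\ge2\cdot2+1$, general position embeds $P$ piecewise linearly in $S^d$. Let $N$ be a regular neighborhood: a compact PL $d$-manifold with $P\subset\operatorname{int}N$, with $P\hookrightarrow N$ a homotopy equivalence and $N\setminus P\cong\partial N\times[0,1)$. Let $W=\overline{S^d\setminus N}$. Then $W\simeq S^d\setminus P$ and $\partial W=\partial N\simeq N\setminus P$.

$W$ is contractible: paths and 2-discs in $S^d$ can be moved off $P$ because $1+2<d$ and $2+2<d$, so $S^d\setminus P$ is connected and simply connected; by Alexander duality $\tilde H_i(S^d\setminus P)\cong\tilde H^{d-i-1}(P)=0$. A simply connected space of the homotopy type of a CW complex with vanishing reduced homology is contractible, by Whitehead's theorem.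

$\pi_1(\partial W)\ne1$: the map $\pi_1(N\setminus P)\to\pi_1(N)$ is onto because loops in $N$ can be pushed off $P$, and injective because a 2-disc in $N$ bounded by a loop in $N\setminus P$ can be pushed off $P$ as well. So $\pi_1(\partial W)\cong\pi_1(N\setminus P)\cong\pi_1(N)\cong\pi_1(P)\ne1$. Removing from $S^d$ a point of $\operatorname{int}N$ places $W$ in $\mathbb R^d$.

**Step 4: $d=4$.** By B. Mazur (*A note on some contractible 4-manifolds*, Ann. of Math. 73 (1961)) there is a compact contractible PL 4-manifold $W$ with $\pi_1(\partial W)\ne1$ such that $W\times[0,1]$ is a PL 5-ball. Then $W\times\{0\}\subset\partial(W\times[0,1])\cong S^4$, and we remove a point of $\operatorname{int}W\times\{1\}$. $\square$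

Already $d\ge5$, where nothing beyond textbook facts is used, is enough to refute the equivalence.

From now until the end of the proof of Theorem 1, fix $d\ge4$, $W\subset\mathbb R^d$ and $\Sigma=\partial W$ from Lemma 3. Put $n=d-1\ge3$, let $S$ be a simplicial complex triangulating $\Sigma$ as a PL manifold, and let $J=S^{(n-1)}$ be its $(n-1)$-skeleton. The cone $c*S$ has dimension $d$ and the cone $c*J$ has dimension $d-1$; these are our two complexes.

## The cone over $\Sigma$ is a nerve in $\mathbb R^d$

**Lemma 4.** Every subdivision $L$ of $c*S$ is topologically $d$-representable.

*Proof.* **Step 1: replace the cone point by $W$.** A collar of $\partial W$ in the PL manifold $\mathbb R^d\setminus\operatorname{int}W$ gives a set $W^+=W\cup(\Sigma\times[0,2))$, open in $\mathbb R^d$, with $\Sigma\times0=\partial W$. Identify $|S|=\Sigma$ and define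
$$r:W^+\to|c*S|,\qquad r(W)=c,\qquad r(s,t)=(1-\min(t,1))\,c+\min(t,1)\,s .\tag{2}$$
The two formulas agree on $\partial W$, so $r$ is continuous, and it is onto.

**Step 2: the cover.** For a vertex $v$ of $L$ let $U_v=r^{-1}(\operatorname{ost}(v,L))$, which is open in $\mathbb R^d$. By Lemma 1, $\bigcap_{v\in\tau}U_v=r^{-1}(\operatorname{ost}(\tau,L))$ if $\tau\in L$, nonempty since $r$ is onto, and the intersection is empty if $\tau\notin L$. So the nerve is $L$, and we must show that each $r^{-1}(\operatorname{ost}(\tau,L))$ is contractible. Note that $c$ is a vertex of $L$.

**Step 3: the case $\tau\ne\{c\}$.** Here nothing happens at $W$. Since $c$ has coordinate $0$ at every other vertex, $A=\operatorname{ost}(\tau,L)$ does not contain $c$. So $A\subset|c*S|\setminus c\cong\Sigma\times(0,1]$, and over this set $r$ is the map $\Sigma\times(0,2)\to\Sigma\times(0,1]$, $(s,t)\mapsto(s,\min(t,1))$. The homotopy $(s,t)\mapsto(s,(1-u)t+u\min(t,1))$ does not change $r$: for $t\le1$ it is constant, and for $t>1$ the second coordinate stays $\ge1$. So it deformation retracts $r^{-1}(A)$ onto a copy of $A$, which is contractible.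

**Step 4: the case $\tau=\{c\}$.** We show that the set retracts to $W$. For $s\in\Sigma$ consider $R_s=\{(1-t)c+ts:0\le t\le1\}$. It lies in one simplex $c*\sigma$ of $c*S$, which $L$ subdivides linearly, so just after $c$ it runs in one open simplex $\eta$ of $L$, and $c$ is a vertex of $\eta$. Along $R_s$ inside $\eta$ the coordinate at $c$ decreases linearly from $1$ while the others grow proportionally, so $R_s$ can leave $\eta$ only through the face $\eta'$ opposite to $c$, at an interior point of $\eta'$. It does reach $\eta'$: otherwise $s$ would lie in the open simplex $\eta$; but $s$ lies in the face $\sigma$ of $c*\sigma$, so the closed simplex $\eta$ would lie in $\sigma$, and $c\notin\sigma$. Let $\rho(s)\in(0,1]$ be the parameter of the exit point. Then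
$$\operatorname{ost}(c,L)\cap R_s=\{t<\rho(s)\}.$$
Indeed, points with $t<\rho(s)$ are $c$ or lie in $\eta$. Conversely, if $x\in\operatorname{ost}(c,L)\cap R_s$ and $x\ne c$, then the half-open segment $(c,x]$ lies in one open simplex with vertex $c$; this must be $\eta$, so $x$ comes before the exit point.

The exit points lie in $|\operatorname{lk}(c,L)|$. Conversely, a point $y$ in an open simplex $\eta'$ of $\operatorname{lk}(c,L)$ is the exit point of its ray, because the open segment from $c$ to $y$ lies in the open simplex $c*\eta'$. So radial projection $|\operatorname{lk}(c,L)|\to|S|$ is a continuous bijection of compact Hausdorff spaces, hence a homeomorphism, and $\rho$ is continuous. Since $\rho\le1$, the condition $\min(t,1)<\rho(s)$ means $t<\rho(s)$, so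
$$r^{-1}(\operatorname{ost}(c,L))=W\cup\{(s,t):t<\rho(s)\}.$$
This set deformation retracts to $W$ by $(s,t)\mapsto(s,(1-u)t)$, and $W$ is contractible. $\square$

**Consequence.** If $A\subset B$ is a subcomplex and $m\ge1$, then $\operatorname{sd}^mA$ is a full subcomplex of $\operatorname{sd}^mB$, since a chain of faces of $\operatorname{sd}^{m-1}B$ all lying in $\operatorname{sd}^{m-1}A$ is a chain of $\operatorname{sd}^{m-1}A$. A subcollection of a good cover is a good cover whose nerve is the full subcomplex on the corresponding vertices. So **(3)** for all $m\ge1$, both $\operatorname{sd}^m(c*S)$ and $\operatorname{sd}^m(c*J)$ are topologically $d$-representable.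

## The skeleton $J$ does not lie in a sphere

For $c*S$ alone a short argument would do: a closed $n$-manifold embedded in the connected manifold $S^n$ is open (invariance of domain) and closed in it, so it is all of $S^n$, impossible for $S$ because $\pi_1(S)\ne1$. For $c*J$ we must rebuild $S$ from its skeleton.

**Lemma 5.** $J$ does not PL embed into $S^n$.

*Proof.* Suppose $J\subset S^n$ is PL embedded. Let $\sigma_1,\dots,\sigma_N$ be the $n$-simplices of $S$.

**Step 1: $S^n\setminus J$ has exactly $N$ components.** With $\mathbb Z_2$ coefficients, $H_{n-1}(J)=Z_{n-1}(S)=B_{n-1}(S)$, because $J$ has no $n$-simplices and $H_{n-1}(S)=0$. The dimension of $B_{n-1}(S)$ is $N-\dim Z_n(S)=N-\dim H_n(S)=N-1$. By Alexander duality $\tilde H_0(S^n\setminus J)$ has dimension $N-1$.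

**Step 2: $J\setminus\partial\sigma_i$ is connected.** This will tell us on which side of $\partial\sigma_i$ the rest of $J$ lies. First, $|S|\setminus\sigma_i$ is connected: given two of its points, join them by a path in $|S|$; take a collar of $\partial\sigma_i$ in $\overline{|S|\setminus\sigma_i}$ so short that $V=\sigma_i\cup\text{collar}$ misses both points; if the path enters $V$, replace the part between the first entrance and the last exit by a path in $\partial V\cong S^{n-1}$, which is connected.

Now join two points of $J\setminus\partial\sigma_i$ by a PL path in $|S|\setminus\sigma_i$. It runs inside open $n$-simplices $\tau\ne\sigma_i$ during finitely many time intervals, each with endpoints in $\partial\tau\setminus\sigma_i$. This set is connected: if $\tau\cap\sigma_i=\emptyset$ it is the sphere $\partial\tau$. Otherwise $\tau\cap\sigma_i$ is a proper face $\kappa$ of $\tau$, and letting the coordinates at the vertices of $\kappa$ shrink to zero (and renormalizing) deformation retracts $\partial\tau\setminus\kappa$ onto the opposite face, without enlarging carriers and so without leaving $\partial\tau$. Hence each of these pieces of the path can be replaced by a path in $\partial\tau\setminus\sigma_i\subset J\setminus\partial\sigma_i$.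

**Step 3: identify the components.** By the Jordan–Brouwer theorem $S^n\setminus\partial\sigma_i$ has two components, each with frontier $\partial\sigma_i$. By Step 2 one of them, $A_i$, is disjoint from $J$. It is connected and open with frontier in $J$, so it is a component of $S^n\setminus J$. Different $i$ give different frontiers, so the $A_i$ are distinct, and by Step 1 they are all the components of $S^n\setminus J$.

**Step 4: compare fundamental groups.** Triangulate $S^n$ with $J$ as a subcomplex. Then $S^n=J\cup\bar A_1\cup\dots\cup\bar A_N$, where $\bar A_i=A_i\cup\partial\sigma_i$ is a connected subcomplex meeting the union of $J$ and the other $\bar A_j$ exactly in $\partial\sigma_i\cong S^{n-1}$. This sphere is simply connected since $n\ge3$, and $J$ is connected. Attaching the $\bar A_i$ one after another, van Kampen's theorem gives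
$$1=\pi_1(S^n)\cong\pi_1(J)*\pi_1(\bar A_1)*\dots*\pi_1(\bar A_N).$$
So $\pi_1(J)=1$. But $S$ is $J$ with cells of dimension $n\ge3$ attached, so $\pi_1(J)=\pi_1(S)\ne1$, a contradiction. $\square$

**Proof of Theorem 1.** By (3), only non-embeddability remains. Suppose $c*J$ PL embeds into $\mathbb R^d$: a subdivision $K'$ of $c*J$ has a linear embedding $g$. Let $\Delta$ be a $d$-simplex with $g(c)$ in its interior, so small that it misses every simplex of $g(K')$ not containing $g(c)$. If $\eta\ni g(c)$ is a simplex of $g(K')$, a ray from $g(c)$ in $\eta$ leaves $\eta$ through the face opposite to $g(c)$, which misses $\Delta$; so it leaves $\Delta$ first. By convexity $g(|K'|)\cap\Delta$ is the cone with apex $g(c)$ over $g(|K'|)\cap\partial\Delta$. By PL invariance of links (Rourke–Sanderson, *Introduction to PL Topology*, Ch. 2) the base of this cone is PL homeomorphic to $\operatorname{lk}(c,K')$ and to $\operatorname{lk}(c,c*J)=J$. So $J$ PL embeds into $\partial\Delta\cong S^{d-1}=S^n$, contradicting Lemma 5. Hence $c*J$, of dimension $d-1$, is not PL embeddable into $\mathbb R^d$, and neither is $c*S\supset c*J$, of dimension $d$. $\square$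

Note what this says about the attempt through Lemma 2: the map $f$ of Lemma 2(ii) does exist for $c*J$ and $c*S$, and it cannot be improved to a PL embedding.

## In the plane: three forbidden subspaces

What is left is Theorem 2(b) for $d=2$. Until the end of the notes, let $\operatorname{sd}K$ be topologically 2-representable. By Lemma 2(i),
$$\dim K\le2\quad\text{and}\quad H_2(K;\mathbb Z_2)=0.\tag{4}$$
The plan is to find subspaces that $|K|$ cannot contain, to read off the local shape of $K$, and then to embed $K$ by planarity of graphs.

Let the *umbrella* $\mathbf U$ be the complex with triangles $oab,obc,oca$ and an extra edge $od$: a disc with a stick attached at an interior point.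

**Lemma 6.** For $G\in\{K_5,K_{3,3},\mathbf U\}$ there is no $\mathbb Z_2$-map $\tilde G\to S^1$. Hence, by Lemma 2(iv), $|K|$ contains no subset homeomorphic to $K_5$, $K_{3,3}$ or $\mathbf U$.

*Proof.* **Step 1: an obstruction number.** The swap exchanges the distinct cells $\sigma\times\tau$ and $\tau\times\sigma$ of $\tilde G$, so the cells of $\tilde G/\mathbb Z_2$ are unordered pairs $\{\sigma,\tau\}$. For a $\mathbb Z_2$-map $h$ from the 1-skeleton of $\tilde G$ to $\mathbb R^2\setminus0$, that is, $h(y,x)=-h(x,y)$, and a 2-cell $e$, let $o_h(e)\in\mathbb Z_2$ be the mod 2 winding number of $h|_{\partial e}$ about $0$. Since $z\mapsto-z$ preserves winding numbers, $o_h(e)$ depends only on the unordered cell. If $h$ extends to a $\mathbb Z_2$-map $\tilde G\to S^1$, then all $o_h(e)=0$.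

**Step 2: a sum that does not depend on $h$.** Let $Z$ be a set of unordered 2-cells forming a mod 2 cycle in $\tilde G/\mathbb Z_2$. We claim that $\sum_{e\in Z}o_h(e)$ is the same for all $h$. Given $h$ and $g$, move $g(v,w)$ to $h(v,w)$ along a path in $\mathbb R^2\setminus0$ for one vertex of each swap orbit, move $g(w,v)$ along the negative path, extend the homotopy over one 1-cell of each orbit, and transfer it by symmetry. This does not change $o_g$, and now $h=g$ on vertices. On a 1-cell $a$ the maps $h,g$ differ by a loop; let $\delta(a)$ be its mod 2 winding number, which is invariant under the swap. Then $o_h(e)-o_g(e)=\sum_{a\subset\partial e}\delta(a)$. Summed over $Z$ this is $0$, because each unordered 1-cell lies in an even number of members of $Z$.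

So it suffices to find $Z$ and *one* $h$ with odd sum.

**Step 3: choose $h$ from a drawing.** Let $f:G\to\mathbb R^2$ be simplexwise linear with the vertices in general position (distinct, no three collinear), and $h(x,y)=f(x)-f(y)$, which is nonzero on the 1-skeleton. For a cell $\{\text{edge},\text{edge}\}$, the map $h$ is affine on the square, with image a parallelogram or, for parallel edges, a segment missing $0$. So $o_h=1$ if and only if $0$ is inside the parallelogram, that is, if and only if the images of the edges cross. For $\{\text{vertex},\text{triangle}\}$, similarly, $o_h=1$ if and only if the image of the vertex lies in the image of the triangle.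

**Step 4: the graphs.** For both graphs let $Z$ be the set of all pairs of disjoint edges. A 1-cell $\{v,e\}$, $v\notin e$, lies in the 2-cells $\{vw,e\}$ with $w\notin e$ adjacent to $v$. In $K_5$ there are $5-3=2$ such $w$; in $K_{3,3}$ the vertex $v$ has three neighbors, exactly one of them in $e$, so again there are $2$. Hence $Z$ is a cycle. Drawing $K_5$ with vertices in convex position gives one crossing for each 4-subset of the vertices, so $5$ crossings. Drawing $K_{3,3}$ as a generic convex hexagon with its three long diagonals gives $3$ crossings. Both numbers are odd.

**Step 5: the umbrella.** Let $Z$ consist of four groups: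

1. $\{d,oab\},\{d,obc\},\{d,oca\}$;
2. $\{od,ab\},\{od,bc\},\{od,ca\}$;
3. $\{oa,bc\},\{ob,ca\},\{oc,ab\}$;
4. $\{a,obc\},\{b,oca\},\{c,oab\}$.

Write $\sum$ for sums over $xy\in\{ab,bc,ca\}$, $\sum'$ for sums over ordered pairs $x\ne y$ in $\{a,b,c\}$, and $D=\{a,bc\}+\{b,ca\}+\{c,ab\}$. We compute mod 2.

1. $\partial\{d,oab\}=\{d,oa\}+\{d,ob\}+\{d,ab\}$. In the sum each $\{d,ox\}$ occurs twice, leaving $\sum\{d,xy\}$.
2. $\partial\{od,ab\}=\{o,ab\}+\{d,ab\}+\{od,a\}+\{od,b\}$. In the sum each $\{od,x\}$ occurs twice, leaving $\sum\{o,xy\}+\sum\{d,xy\}$.
3. $\partial\{oa,bc\}=\{o,bc\}+\{a,bc\}+\{oa,b\}+\{oa,c\}$. The sum is $\sum\{o,xy\}+D+\sum'\{ox,y\}$.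
4. $\partial\{a,obc\}=\{ob,a\}+\{oc,a\}+\{a,bc\}$. The sum is $\sum'\{ox,y\}+D$.

The four add up to $0$, so $Z$ is a cycle. Let $f$ put $o$ inside the triangle $abc$ and $d$ outside, with $od$ crossing $ab$ once and missing $bc$, $ca$. Then $d$ is in no triangle (group 1 gives $0$), group 2 gives $1$, the segments $oa,ob,oc$ do not meet the opposite sides (group 3 gives $0$), and none of $a,b,c$ lies in the opposite triangle (group 4 gives $0$). The total is $1$, which is odd. $\square$

## The local shape of $K$

**Links.** No edge lies in three triangles: a disc around its midpoint in two of them and a segment in the third would form a $\mathbf U$. The degree of $w$ in $\operatorname{lk}(v)$ is the number of triangles on $vw$, so links of vertices are graphs of maximum degree $\le2$, and their components are points, arcs and cycles. If one component of $\operatorname{lk}(v)$ is a cycle, it is the whole link: the cone over the cycle is a disc around $v$, and a further link vertex $w$ would give a stick $vw$ attached at $v$, hence a $\mathbf U$. Call $v$ *interior* if $\operatorname{lk}(v)$ is a cycle. Otherwise $\operatorname{lk}(v)$ is a (possibly empty) disjoint union of points and arcs.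

**The surface $M$.** Let
$$M=\{x\in\textstyle\bigcup\text{triangles of }K:\ x_v\le\tfrac23\text{ for all non-interior }v\},$$
where $x_v$ is the barycentric coordinate. In each triangle the corners at non-interior vertices are cut off. For example, if $K$ is a single triangle, $M$ is a hexagon. $M$ is a compact PL surface with boundary. A point of an open triangle has a disc neighborhood in $M$, or a half-disc if some $x_v=\frac23$ with $v$ non-interior. A point of an open edge has a disc neighborhood if the edge lies in two triangles and the point is not on a cut, and a half-disc neighborhood otherwise. A vertex in $M$ is interior and has a disc neighborhood.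

**The cones and the graph $\Lambda$.** For non-interior $v$, each arc component $\beta$ of $\operatorname{lk}(v)$ gives an arc $\alpha=\{x\in v*\beta:x_v=\frac23\}\subset\partial M$. These arcs are pairwise disjoint: for the same $v$ because the components are disjoint, and for different $v,w$ because $x_v=x_w=\frac23$ is impossible. The cone $v*\alpha$ is $\{x\in v*\beta:x_v\ge\frac23\}$; it meets $M$ in $\alpha$, and two such cones meet at most in a common apex. So $|K|$ is the union of $M$, the cones $v*\alpha$, the edges lying in no triangle, and vertices.

Choose a point $m_\alpha\in\operatorname{int}\alpha$ for each $\alpha$. Let $\Lambda$ be the graph consisting of all non-interior vertices, all edges in no triangle (their ends are non-interior, since the link of such an end has an isolated point), and all *legs* $[v,m_\alpha]$. Put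
$$K'=M\cup\Lambda\subset|K|,\qquad M\cap\Lambda=\{m_\alpha\}\subset\partial M.\tag{5}$$
So each cone has been slimmed down to a segment. We show that $K'$ embeds in $S^2$ if and when graphs tell us so, and that cones can be fattened again.

## Thin strips along arcs in the sphere

Both tasks need thin discs along given arcs. An interior point $p$ of a PL arc $A\subset S^2$ has small disc neighborhoods which $A$ cuts into two open sectors, one on each side of $A$.

**Lemma 7.** Let $X\subset S^2$ be a compact polyhedron and $A_1,\dots,A_r\subset X$ distinct PL arcs, each with one of its two sides chosen, such that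

1. at every interior point $p$ of $A_j$ a small sector on the chosen side of $A_j$ is disjoint from $X$;
2. at every point $p$ interior to both $A_i$ and $A_j$, $i\ne j$, small sectors on the chosen sides are disjoint from each other.

Then there are PL discs $E_1,\dots,E_r\subset S^2$ with $A_j\subset\partial E_j$, lying near interior points of $A_j$ on the chosen side, such that $E_j\cap X=A_j$ and $E_i\cap E_j=A_i\cap A_j$ for $i\ne j$.

*Proof.* **Step 1: set-up.** Triangulate $S^2$ so that $X$ and all $A_j$ are subcomplexes, and subdivide barycentrically. Then $X$ is full, and each $A_j$ is a path $p_0p_1\dots p_k$ with $k\ge2$. By fullness a triangle not in $X$ meets $X$ in nothing, a vertex or an edge.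

**Step 2: construct one disc.** Let $A=A_j$. At each $p_i$, $0<i<k$, the triangles on the chosen side form a fan from the edge $p_ip_{i-1}$ to the edge $p_ip_{i+1}$. By (1) none of them is in $X$, and the edges of the fan strictly between the first and the last are of the form $p_iq$ with $q\notin X$ (if $q$ were in $X$, fullness would put the edge $p_iq$ into $X$). So each triangle of the fan meets $X$ exactly in $p_i$, or exactly in $p_{i-1}p_i$ (the first), or exactly in $p_ip_{i+1}$ (the last). A fan consisting of a single triangle would be $p_{i-1}p_ip_{i+1}$, with all vertices in $X$, hence in $X$ by fullness; so the first and last triangles differ. The last triangle at $p_i$ is the first at $p_{i+1}$. Joining the fans we get a list $t_1,\dots,t_l$ of distinct triangles in which consecutive ones share an edge $p_iq$ with $0<i<k$ and $q\notin X$.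

In each $t_s$ take the following piece, where $m(p_iq)$ denotes the midpoint of an edge:

- if $t_s\cap X=p_i$ and $t_s=p_iqq'$: the triangle $p_i\,m(p_iq)\,m(p_iq')$;
- if $t_s\cap X=p_ip_{i+1}$ with $0<i<i+1<k$ and $t_s=p_ip_{i+1}q$: the quadrilateral $p_i\,p_{i+1}\,m(p_{i+1}q)\,m(p_iq)$;
- if $t_s=p_0p_1q$: the triangle $p_0\,p_1\,m(p_1q)$; and if $t_s=p_{k-1}p_kq$: the triangle $p_{k-1}\,p_k\,m(p_{k-1}q)$.

So the strip tapers to a point at both ends. Let $E$ be the union of the pieces.

**Step 3: $E$ is a disc.** Consecutive pieces share a segment $[p_i,m(p_iq)]$. We check that the piece of $t_{s+1}$ meets the earlier ones only in the segment it shares with the piece of $t_s$. A common point in $X$ lies in $t_{s+1}\cap X$ and in $t_u\cap X$ with $u\le s$; following the path, these meet at most in the vertex $p_i$ at which $t_s$ and $t_{s+1}$ are neighbors, which is in the shared segment. A common point outside $X$ lies on a half-edge $(p_i,m(p_iq)]$ of an edge belonging to both $t_u$ and $t_{s+1}$; an edge lies in only two triangles, and the two triangles of the edge $p_iq$ are consecutive in the list, so $u=s$ and the point is in the shared segment. So $E$ arises by gluing discs successively along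 boundary arcs and is a PL disc. Each edge $p_ip_{i+1}$ is in exactly one piece, on its boundary, so $A\subset\partial E$. By construction $E\cap X=A$.

**Step 4: different discs.** Clearly $E_i\cap E_j\cap X=A_i\cap A_j$. Suppose $x\in E_i\cap E_j$, $x\notin X$. If a triangle $t$ is in the lists of both arcs, then $t\cap X$ is a vertex interior to both arcs or an edge of both arcs, and $t$ lies on the chosen side of both there, against (2). So the lists are disjoint, and $x$ lies on an edge common to two different triangles. Points of a piece outside $X$ that are on an edge of its triangle and on another listed triangle are either on a half-edge $(p,m(pq)]$ with $q\notin X$ and $p$ interior to the arc, or on the edge of $t$ opposite to its vertices in $X$; but pieces do not reach the latter. So $x\in(p,m(pq)]$, where $p$ is the only vertex of this edge in $X$; hence $p$ is interior to both arcs, and the edge $pq$ lies at $p$ in the chosen sectors of both, against (2). $\square$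

## Fattening the legs

**Claim 1.** If $K'$ PL embeds in $S^2$, then so does $|K|$.

*Proof.* Let $\varphi:K'\to S^2$ be a PL embedding and $X=\varphi(K')$.

**Step 1: two strips for each leg.** For each $\alpha$ choose points $q_\alpha^-,q_\alpha^+$ of $\operatorname{int}\alpha$ on the two sides of $m_\alpha$, and let $A_\alpha^\pm=\varphi([v,m_\alpha]\cup[m_\alpha,q_\alpha^\pm])$, where $[m_\alpha,q_\alpha^\pm]\subset\alpha$. Near $m_\alpha$ the space $K'$ is the leg together with a half-disc of $M$ bounded by $\alpha$. So around $\varphi(m_\alpha)$ we see three sectors: $\varphi(M)$, and two free ones, the first between the leg and the $+$ part of $\alpha$, the second between the leg and the $-$ part. Choose for $A^+_\alpha$ the side of the first free sector, and for $A_\alpha^-$ the side of the second. Condition (1) of Lemma 7 holds: at interior points of the leg nothing else of $X$ is near; at $\varphi(m_\alpha)$ the sector is free; on the open arc from $m_\alpha$ to $q_\alpha^\pm$ the chosen side is the side away from $M$. Condition (2) holds: $A^+_\alpha$ and $A^-_\alpha$ use opposite sides of the leg and different sectors at $\varphi(m_\alpha)$, and arcs for different $\alpha$ meet at most in a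 common end $\varphi(v)$. Let $E_\alpha^\pm$ be the discs of Lemma 7.

**Step 2: embed thin cones.** Let $\alpha'=[q_\alpha^-,q_\alpha^+]\subset\alpha$ and $K_{\rm thin}=K'\cup\bigcup_\alpha v*\alpha'\subset|K|$. The half-cone $v*[m_\alpha,q_\alpha^\pm]$ is a PL disc whose boundary consists of the leg, $[m_\alpha,q_\alpha^\pm]$ and $[v,q_\alpha^\pm]$. Extend $\varphi$ from the first two over $[v,q_\alpha^\pm]$ to a PL homeomorphism onto $\partial E_\alpha^\pm$, and then over the discs. Since $E_\alpha^\pm\cap X=A_\alpha^\pm$ and different discs meet just where the corresponding half-cones do (in the leg, in an apex, or not at all), the extension is a PL embedding $K_{\rm thin}\to S^2$.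

**Step 3: $|K|\cong K_{\rm thin}$.** Choose arcs $\hat\alpha\subset\partial M$, pairwise disjoint, with $\alpha\subset\operatorname{int}\hat\alpha$, and a collar of $\partial M$ in $M$. On the rectangle $\hat\alpha\times[0,1]$ of the collar there is a PL homeomorphism that carries $\alpha\times0$ to $\alpha'\times0$, preserves $\hat\alpha\times0$, and is the identity on the other three sides: define it on the boundary and extend over the disc. Together with the identity elsewhere this gives a PL homeomorphism $\theta$ of $M$ with $\theta(\alpha)=\alpha'$ for all $\alpha$. Extend it by $(1-s)v+sx\mapsto(1-s)v+s\theta(x)$ over $v*\alpha\to v*\alpha'$, and by the identity on edges in no triangle and on vertices. This is a PL homeomorphism $|K|\to K_{\rm thin}$. $\square$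

## Disc with holes, 3-connected skeleta, and emptying the faces

**Claim 2.** $K'$ PL embeds in $S^2$.

*Proof.* Let $N_1,\dots,N_r$ be the components of $M$.

**Step 1: each $N=N_i$ is a disc with holes.** Suppose $\partial N=\emptyset$. If a triangle $t$ of $K$ meets $N$, then $t\cap M$, being convex, lies in $N$; if $t$ had a non-interior vertex, the cut there would be in $\partial N$. So $N$ is a union of full triangles, and each of their edges lies in exactly two triangles, both in $N$. The sum of these triangles is a nonzero mod 2 cycle, against (4), since $\dim K\le2$. So $\partial N\ne\emptyset$.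

By the classification of surfaces, a compact connected surface with nonempty boundary is a disc with holes or contains a Möbius band or a once-punctured torus. Each of the latter contains $K_{3,3}$. In the Möbius band $[0,1]\times[-1,1]/(0,y)\sim(1,-y)$, traverse the boundary circle by $\theta\in[0,2]$: $(\theta,1)$ for $\theta\le1$, then $(\theta-1,-1)$. The fiber over $x$ joins $\theta=x$ to the antipodal $\theta=x+1$. So the boundary circle as a hexagon and three fibers as long diagonals form a $K_{3,3}$. A once-punctured torus is a disc with two interlaced bands. Take the boundary of the disc as a hexagon $1,\dots,6$, with one band attached at $1$ and $4$ and the other at $2$ and $5$; the core arcs of the bands give the long diagonals $14$ and $25$, and $36$ is drawn inside the disc. Both cases contradict Lemma 6.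

**Step 2: triangulate.** Triangulate each $N$ by $T_N$ with all $m_\alpha\in N$ as vertices and with $\partial N$ a full subcomplex (subdivide barycentrically to achieve this). Then each triangle meets $\partial N$ in $\emptyset$, one vertex or one edge. Let $\Gamma_N$ be the 1-skeleton of $T_N$.

**Step 3: $\Gamma_N$ is 3-connected.** This will make its embeddings in $S^2$ rigid. A boundary circle has at least three vertices, and no triangle has all vertices in $\partial N$, so $\Gamma_N$ has at least four vertices. It is connected. Links in $T_N$ are cycles (vertices interior to $N$) or arcs (vertices in $\partial N$), in all cases connected, so a path through one deleted vertex $x$ can be rerouted in $\operatorname{lk}x$. Now delete two vertices $x\ne y$, and consider a simple path in $\Gamma_N$ with ends not in $\{x,y\}$. We bypass its maximal subpaths inside $\{x,y\}$.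

If $x,y$ are not adjacent, such a subpath is a single vertex, its neighbors on the path lie in its link, which is connected and avoids $x$ and $y$; reroute there. If $x,y$ are adjacent, the neighbors on the path of such a subpath lie in
$$C=(\operatorname{lk}x\setminus y)\cup(\operatorname{lk}y\setminus x),$$
so it suffices that $C$ is connected in $\Gamma_N\setminus\{x,y\}$.

- Both interior to $N$: $\operatorname{lk}x\setminus y$ and $\operatorname{lk}y\setminus x$ are cycles minus a vertex, hence connected, and they share the third vertex of a triangle on $xy$.
- $x\in\partial N$ and $y$ interior: $\operatorname{lk}y\setminus x$ is connected. The edge $xy$ lies in two triangles $xyz,xyz'$, so $y$ is an inner vertex of the arc $\operatorname{lk}x$, and the two components of $\operatorname{lk}x\setminus y$ contain $z$ and $z'$ respectively, which lie in $\operatorname{lk}y\setminus x$.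
- Both in $\partial N$: by fullness $xy\subset\partial N$, so $y$ is an end of the arc $\operatorname{lk}x$ and $x$ an end of the arc $\operatorname{lk}y$. The sets $\operatorname{lk}x\setminus y$ and $\operatorname{lk}y\setminus x$ are connected and share the third vertex of the triangle on $xy$.

**Step 4: start of an induction.** Let
$$X_i=\Lambda\cup N_1\cup\dots\cup N_i\cup\Gamma_{N_{i+1}}\cup\dots\cup\Gamma_{N_r}.$$
$X_0$ is a finite graph contained in $|K|$, so by Lemma 6 it contains no subspace homeomorphic to $K_5$ or $K_{3,3}$. By Kuratowski's theorem it is planar, and it PL embeds in $S^2$. Since $X_r=K'$, it remains to pass from $X_{i-1}$ to $X_i$. Let $\varphi:X_{i-1}\to S^2$ be a PL embedding, $N=N_i$, $\Gamma=\Gamma_N$, $T=T_N$.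

**Step 5: the faces of $\varphi(\Gamma)$.** By Step 1, $N$ embeds in $S^2$ with complement a union of open discs, one for each boundary circle. The facial cycles of $\Gamma$ in that embedding are the $\partial t$, $t$ a triangle of $T$, and the boundary circles $C$ of $N$. They are pairwise distinct, since no $\partial t$ lies in $\partial N$. By Whitney's theorem on 3-connected planar graphs, the same cycles are the facial cycles of $\varphi(\Gamma)$. No two faces have the same boundary cycle, as $\Gamma$ is not a cycle. So the faces of $\varphi(\Gamma)$ are open discs $F_t$ bounded by $\varphi(\partial t)$ and $H_C$ bounded by $\varphi(C)$, with closures PL discs.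

We would like to map each $t$ onto $\bar F_t$. The only obstacle is that other parts of $X_{i-1}$ may lie inside $F_t$; we move them into the faces $H_C$.

**Step 6: where the other parts touch $\Gamma$.** Let $Y=\overline{X_{i-1}\setminus\Gamma}$. The components of $M$ are disjoint, so by (5) $Y$ meets $\Gamma$ only in points $m_\alpha\in\partial N$, which are vertices of $T$. Hence, for a triangle $t$, the set $\varphi(Y)\cap\bar F_t$ meets $\varphi(\Gamma)$ only in images of vertices of $t\cap\partial N$.

**Step 7: room in the faces $H_C$.** Apply Lemma 7 to $X=\varphi(X_{i-1})$ and the arcs $\varphi(e)$, for all edges $e$ of all boundary circles $C$ of $N$, with the side towards $H_C$. Near an interior point of $\varphi(e)$ the set $X$ is just $\varphi(e)$, and different arcs have no common interior points; so (1) and (2) hold. We get PL discs $E_e$ with $\varphi(e)\subset\partial E_e$, $E_e\cap\varphi(X_{i-1})=\varphi(e)$, meeting one another only in images of common vertices. As $E_e\setminus\varphi(e)$ is connected, misses $\varphi(\Gamma)$ and starts in $H_C$, we have $E_e\subset\bar H_C$.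

For each triangle $t$ with $\varphi(Y)\cap F_t\ne\emptyset$ choose a PL disc $D_t$:

- if $t\cap\partial N$ is an edge $e$: $D_t\subset E_e$ with $\varphi(e)\subset\partial D_t$, so $D_t\cap\varphi(X_{i-1})=\varphi(e)$; there is only one such $t$ for each $e$;
- if $t\cap\partial N$ is a vertex $a$: $D_t\subset E_e$ for an edge $e$ of $\partial N$ at $a$, with $\varphi(a)\in\partial D_t$ and $D_t\cap\varphi(X_{i-1})=\varphi(a)$;
- if $t\cap\partial N=\emptyset$: $D_t\subset\operatorname{int}E_e$ for any edge $e$ of $\partial N$, so $D_t\cap\varphi(X_{i-1})=\emptyset$.

We can choose them so that two of them meet at most in images of boundary vertices belonging to both triangles: identify $E_e$ with the planar triangle with base $[0,1]\times0$, corresponding to $\varphi(e)$, and apex $(\frac12,1)$. For the first kind take the triangle with the same base and apex $(\frac12,\frac12)$. For the second kind take small thin triangles with apex at the relevant end of the base, in disjoint sectors of slope strictly between $1$ and $2$ in absolute value. For the third kind take small disjoint triangles near $(\frac12,\frac34)$.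

**Step 8: empty the faces $F_t$.** For each of these $t$ let $\psi_t:\bar F_t\to D_t$ be a PL homeomorphism fixing $\varphi(t\cap\partial N)$ pointwise; it exists because a PL homeomorphism between arcs or points in the boundary circles extends to the circles and then to the discs. Replace $\varphi$ by $\psi_t\circ\varphi$ on $Y\cap\varphi^{-1}(\bar F_t)$, and keep $\varphi$ elsewhere. By Step 6 the pieces where the map is defined differently overlap only in points $m_\alpha\in t\cap\partial N$, where $\psi_t$ changes nothing; so the new map $\varphi'$ is well defined and PL, and $\varphi'=\varphi$ on $\Gamma$. It is injective: $\psi_t$ is injective and fixes $\varphi(t\cap\partial N)$, so points of $F_t$ are sent into $D_t\setminus\varphi(t\cap\partial N)$, and this set is disjoint from $\varphi(X_{i-1})$ and from the other discs $D_{t'}$. And $\varphi'(X_{i-1})$ misses all $F_t$, because $D_t$ lies in some $\bar H_C$.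

**Step 9: insert $N$.** For every triangle $t$ of $T$ extend $\varphi'|_{\partial t}=\varphi|_{\partial t}$ to a PL homeomorphism $t\to\bar F_t$. Since $N\cap X_{i-1}=\Gamma$ and the open faces $F_t$ are now empty, this gives a PL embedding of $X_i=X_{i-1}\cup N$ in $S^2$. After $r$ steps $K'=X_r$ is PL embedded. $\square$

**Proof of Theorem 2(b) for $d=2$.** If $K$ is PL embeddable into $\mathbb R^2$, then $\operatorname{sd}K$ is topologically 2-representable by Theorem 2(a). Conversely, let $\operatorname{sd}K$ be topologically 2-representable. By Claims 1 and 2, $|K|$ PL embeds in $S^2$. The image is not all of $S^2$, since $H_2(K;\mathbb Z_2)=0$ by (4). Removing a point outside the image, we obtain a PL embedding of $|K|$ in $\mathbb R^2$. $\square$
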